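# Lifting power bounded operators to 2-isometries

## Three theorems on 2-isometric liftings

**Theorem 1.** Let $T$ be a bounded operator on a complex Hilbert space $\mathcal H\neq\{0\}$, and let $m_n=\max_{0\le j\le n}\|T^j\|$. If
$$\sum_{k\ge 0}2^{-k/2}m_{2^k}^2<\infty ,$$
then $T$ has a $2$-isometric lifting. In particular this holds if $T$ is power bounded, or more generally if $\|T^n\|=O(n^\alpha)$ for some $\alpha<1/4$. If $\sup_n\|T^n\|\le M$, the lifting $S$ can be chosen with $\|S\|^2\le 2+48\cdot 28^2M^4$.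

This answers a question from the paper of Catalin Badea, Vladimir Müller and Laurian Suciu, "High order isometric liftings and dilations", arXiv:2003.12741 (2020): does every power bounded operator have a $2$-isometric lifting? The answer is yes. The proof passes through a description of all operators that have such a lifting. To state it we need one quantity attached to a polynomial.

Let $\mathbb T$ be the unit circle with normalized Lebesgue measure $dm$. For a matrix polynomial $Q(z)=\sum_jA_jz^j$ with $A_j\in M_r(\mathbb C)$ (we write $Q\in M_r[z]$), put $Q(T)=\sum_jA_j\otimes T^j$ on $\mathbb C^r\otimes\mathcal H$ and $\|Q\|_\infty=\sup_{\zeta\in\mathbb T}\|Q(\zeta)\|$. For $\zeta\in\mathbb T$ let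
$$Q^{[\zeta]}(z)=\frac{Q(z)-Q(\zeta)}{z-\zeta}=\sum_{m\ge1}\Big(\sum_{j\ge m}\zeta^{j-m}A_j\Big)z^{m-1},\qquad \delta(Q)=\sup_{\zeta\in\mathbb T,\ |a|=1}\|Q^{[\zeta]}a\|_{H^2(\mathbb C^r)} . \tag{1}$$
The second form of $Q^{[\zeta]}$ comes from $z^j-\zeta^j=(z-\zeta)\sum_{m=1}^{j}z^{m-1}\zeta^{j-m}$.

**Theorem 2 (characterization).** $T$ has a $2$-isometric lifting if and only if there is a constant $K$ with $\|Q(T)\|\le K\delta(Q)$ for all $r\ge1$ and all $Q\in M_r[z]$ with $Q(0)=0$. In that case there is a lifting $S$ with $\|S\|^2\le2+\max(32,48K^2)$. Consequently, having a $2$-isometric lifting is invariant under similarity.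

**Theorem 3 (sharpness).** There is $T$ with $\|T^n\|\le C(n+1)^{1/4}$ for all $n$ and no $2$-isometric lifting. Hence the implication "$\|T^n\|=O(n^\alpha)$ implies a $2$-isometric lifting" holds exactly for $\alpha<1/4$. In particular the necessary condition $\sup_n\|T^n\|^2/(n+1)<\infty$ is not sufficient.

Nothing is claimed about whether the summability condition of Theorem 1 is necessary among growth conditions finer than powers of $n$, for example $n^{1/4}$ times a power of $\log n$.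

## Liftings and affine growth

**Definition.** Let $\mathcal H$ be a closed subspace of a Hilbert space $\mathcal K$, with orthogonal projection $P_{\mathcal H}$. An operator $S\in\mathcal B(\mathcal K)$ is a *lifting* of $T\in\mathcal B(\mathcal H)$ if $TP_{\mathcal H}=P_{\mathcal H}S$.

Taking adjoints, this says that $S^*\mathcal H\subset\mathcal H$ and $S^*|_{\mathcal H}=T^*$. In block form on $\mathcal H\oplus\mathcal H^\perp$ it says $S=\begin{pmatrix}T&0\\X&Y\end{pmatrix}$. By induction $T^nP_{\mathcal H}=P_{\mathcal H}S^n$ for all $n$.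

**Definition.** $S$ is a *$2$-isometry* if $S^{*2}S^2-2S^*S+I=0$, and $T$ is *power bounded* if $\sup_n\|T^n\|<\infty$.

By polarization, $S$ is a $2$-isometry exactly when $\|S^2x\|^2-2\|Sx\|^2+\|x\|^2=0$ for all $x$. Put $\Delta=S^*S-I$. The identity gives $S^*\Delta S=S^{*2}S^2-S^*S=S^*S-I=\Delta$. If $S^{*m}S^m=I+m\Delta$, then $S^{*(m+1)}S^{m+1}=S^*S+mS^*\Delta S=I+(m+1)\Delta$. So by induction
$$S^{*m}S^m=I+m\Delta\quad(m\ge0),\qquad S^*\Delta S=\Delta,\qquad \Delta\ge0, \tag{2}$$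
the last because $\frac1mI+\Delta\ge0$ for every $m\ge1$. In words, $m\mapsto\|S^mx\|^2$ is affine and nondecreasing. In particular $\|S^n\|^2\le1+n\|\Delta\|$, so an operator with a $2$-isometric lifting satisfies $\sup_n\|T^n\|^2/(n+1)<\infty$. The Jordan block $\begin{pmatrix}1&1\\0&1\end{pmatrix}$ has $\|T^n\|\ge n$, so it has no $2$-isometric lifting.

**Example (contractions).** An isometry is a $2$-isometry, since $I-2I+I=0$. If $\|T\|\le1$, then on $\mathcal H\oplus\mathcal H\oplus\mathcal H\oplus\cdots$ the operator $S(h,x_0,x_1,\dots)=(Th,(I-T^*T)^{1/2}h,x_0,x_1,\dots)$ is isometric and lifts $T$. Conversely an operator with an isometric lifting is a contraction.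

**Example (a weighted shift).** For $d\ge0$ let $Se_n=w_ne_{n+1}$ on $\ell^2$ with $w_n^2=\frac{1+(n+1)d}{1+nd}$. Then $\|S^me_n\|^2=\frac{1+(n+m)d}{1+nd}$. Since $S^m$ keeps the $e_n$ orthogonal, $\|S^mx\|^2=\sum_n|x_n|^2\frac{1+(n+m)d}{1+nd}$ is affine in $m$, and $S$ is a $2$-isometry.

**Example (nilpotents in dimension two).** Let $\mathcal H=\operatorname{span}\{e_0,e_1\}$, $Te_0=te_1$, $Te_1=0$, with $t>1$. This is power bounded and not a contraction, so it has no isometric lifting. But take the weighted shift with $1+d=t^2$. Its adjoint satisfies $S^*e_0=0$, $S^*e_1=te_0$, so $\mathcal H$ is $S^*$-invariant and $S^*|_{\mathcal H}=T^*$. Thus this $T$ does have a $2$-isometric lifting.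

## Why an isometric corner is not enough

The first thing to try for a general power bounded $T$ is to copy the contraction example. Take $S=\begin{pmatrix}T&0\\X&Y\end{pmatrix}$ with $Y$ an isometry and $Y^*X=0$, and choose $X$ so that $S$ is a $2$-isometry. For $(h,l)\in\mathcal H\oplus\mathcal H^\perp$ the orthogonality relations give
$$\|S(h,l)\|^2=\|Th\|^2+\|Xh\|^2+\|l\|^2,\qquad \|S^2(h,l)\|^2=\|T^2h\|^2+\|XTh\|^2+\|Xh\|^2+\|l\|^2 .$$
Hence $S$ is a $2$-isometry if and only if $B=X^*X$ satisfies $B-T^*BT=T^{*2}T^2-2T^*T+I$. One solution of this equation is $I-T^*T$, so the general one is $B=I-T^*T+C$ with $T^*CT=C$. Everything hinges on making $B\ge0$.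

Here the attempt stops. If $T^2=0$, then $C=T^{*2}CT^2=0$, so $B=I-T^*T\ge0$ forces $\|T\|\le1$. The ansatz misses the $2\times2$ nilpotents with $t>1$, for which we have just written down a lifting; the corner $Y$ of that lifting is itself a non-isometric weighted shift. Guessing $X$ and $Y$ together for an unknown $T$ looks hopeless.

What replaces the guess is a universal construction. We fix one concrete $2$-isometry $S_0$, rich enough for our purpose, and ask when the assignment $S_0\mapsto T$ extends to a completely positive map; the standard dilation theorems then manufacture the lifting. The price is an inequality for matrix polynomials, and $\delta(Q)$ is the quantity that appears in it.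

## Computing with the quantity δ(Q)

Substituting $z=\zeta\eta$ in the $H^2$ norm, (1) says
$$\|Q^{[\zeta]}a\|^2=\int\frac{|(Q(\zeta\eta)-Q(\zeta))a|^2}{|\eta-1|^2}\,dm(\eta)\le\delta(Q)^2|a|^2 . \tag{3}$$

For $Q=z^n$ the polynomial $Q^{[\zeta]}$ has $n$ unimodular coefficients, so $\delta(z^n)=\sqrt n$. The inequality of Theorem 2 therefore contains $\|T^n\|\le K\sqrt n$, the growth found above.

Averaging over $\zeta$ gives a lower bound. The mean over $\zeta$ of $|\sum_{j\ge m}\zeta^{j-m}A_ja|^2$ is $\sum_{j\ge m}|A_ja|^2$; summing over $m\ge1$,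
$$\delta(Q)^2|a|^2\ge\sum_{j\ge1}j|A_ja|^2 . \tag{4}$$
For the nilpotent example this settles Theorem 2 by inspection: if $Q(0)=0$, then $Q(T)=A_1\otimes T$ and $\|Q(T)\|=t\|A_1\|\le t\,\delta(Q)$ by (4), so $K=t$ works.

Finally, $\delta$ controls the sup norm:
$$\|Q\|_\infty\le\sqrt2\,\delta(Q)\qquad\text{if }Q(0)=0. \tag{5}$$
Indeed $\int Q(\zeta\eta)\,dm(\eta)=Q(0)=0$, so $-Q(\zeta)a=\int(Q(\zeta\eta)-Q(\zeta))a\,dm(\eta)$. Multiply and divide by $|\eta-1|$, apply Cauchy–Schwarz, (3), and $\int|\eta-1|^2dm=2$.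

## A model 2-isometry and its rotations

For $c>0$ let
$$\mathcal D_c=\{f=a+(z-1)g:\ a\in\mathbb C,\ g\in H^2\},\qquad \|f\|^2=\|f\|_{H^2}^2+c\|g\|_{H^2}^2 ,$$
and let $S_cf=zf$.

The pair $(a,g)$ is determined by $f$: if $a+(z-1)g=0$, then $g=a/(1-z)=\sum_n az^n$, which is in $H^2$ only for $a=0$. So the norm is well defined, and it comes from an inner product. The space is complete: if $(f_n)$ is Cauchy, then $f_n$ and $g_n$ converge in $H^2$, hence so does $a_n=f_n-(z-1)g_n$.

Since $za=a+(z-1)a$, we have $zf=a+(z-1)(a+zg)$, and $\|a+zg\|^2=|a|^2+\|g\|^2$. Hence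
$$\|S_cf\|^2=\|f\|^2+c|a|^2 ,$$
and $S_cf$ has the same $a$ as $f$. Applying this twice, $\|S_c^2f\|^2=\|f\|^2+2c|a|^2$, so $S_c$ is a $2$-isometry. It is injective, so $S_c^j\ne0$ for all $j$. For its norm, $f(0)=a-g(0)$ and Cauchy–Schwarz give $|a|^2\le(1+\frac1c)(|f(0)|^2+c|g(0)|^2)\le(1+\frac1c)\|f\|^2$, so $\|S_c\|^2\le1+c(1+\frac1c)=2+c$.

The point $1$ plays a special role in $\mathcal D_c$. To treat all points of $\mathbb T$ alike we put
$$S_0=\bigoplus_{\zeta\in\mathbb T}\zeta S_c\quad\text{on}\quad\mathcal K_0=\bigoplus_{\zeta\in\mathbb T}\mathcal D_c .$$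
The defining identity is unchanged when $S_c$ is replaced by $\zeta S_c$, so $S_0$ is a $2$-isometry with $\|S_0\|^2\le2+c$. (The space is not separable; this does no harm.) Writing $\operatorname{Re}Y=\frac12(Y+Y^*)$, positivity of $\operatorname{Re}P(S_0)$ means positivity of $\operatorname{Re}P(\zeta S_c)$ for every $\zeta\in\mathbb T$.

The reason for this model is visible in one line. For a polynomial $Q$ and $f=a+(z-1)g$,
$$Qf=Q(1)a+(z-1)\big[Qg+Q^{[1]}a\big].$$
Multiplication by $Q$ feeds $a$ into the $g$-slot through $Q^{[1]}$. With the rotations, all $Q^{[\zeta]}$ occur.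

## Positivity on the model bounds δ

**Lemma 1.** Let $c\ge32$, $P=\sum_jA_jz^j\in M_r[z]$ with $\operatorname{Re}A_0=I$, and $Q=P-A_0$. If $\operatorname{Re}P(S_0)\ge0$, then $\delta(Q)^2\le48/c$.

Fix $\zeta\in\mathbb T$. Put $Q_\zeta(z)=Q(\zeta z)$, let $X=I+\operatorname{Re}Q$ on $\mathbb T$, $X_\zeta(z)=X(\zeta z)$, and $p=\frac{Q_\zeta-Q_\zeta(1)}{z-1}$. Since $p(z)=\zeta Q^{[\zeta]}(\zeta z)$, we have $\|pa\|_{H^2}=\|Q^{[\zeta]}a\|_{H^2}$.

**Step 1: write the hypothesis as an integral inequality.** The purpose is to see $p$ explicitly. Take $a\in\mathbb C^r$, a $\mathbb C^r$-valued analytic polynomial $g$, and $f=a+(z-1)g$. Then $Q_\zeta f=Q_\zeta(1)a+(z-1)[Q_\zeta g+pa]$, and $\operatorname{Re}\langle A_0f,f\rangle=\|f\|^2$ because $\operatorname{Re}A_0=I$. So $\operatorname{Re}\langle P(\zeta S_c)f,f\rangle_{\mathcal D_c}\ge0$ reads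
$$\int\langle X_\zeta f,f\rangle\,dm+c\int\langle X_\zeta g,g\rangle\,dm+c\operatorname{Re}\int\langle pa,g\rangle\,dm\ge0 . \tag{6}$$

**Step 2: $X\ge0$ on $\mathbb T$.** This will let us split quadratic forms. Put $a=0$ in (6): then $\int\langle X_\zeta g,g\rangle(|z-1|^2+c)\,dm\ge0$. Choose $g(z)=n^{-1/2}\sum_{j<n}(\bar\omega z)^j\,v$ with $\omega\in\mathbb T$, $v\in\mathbb C^r$. Then $|n^{-1/2}\sum_{j<n}(\bar\omega z)^j|^2$ is the Fejér kernel centred at $\omega$, so as $n\to\infty$ the integral tends to $\langle X_\zeta(\omega)v,v\rangle(|\omega-1|^2+c)$. Hence $X_\zeta(\omega)\ge0$ for all $\omega$, that is, $X\ge0$.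

**Step 3: bound $\delta(Q)$ by $\mu=\max_{\mathbb T}\|X\|$.** Note $\int X_\zeta\,dm=I$, because $Q$ has no constant term; in particular $\mu\ge1$. As $X_\zeta\ge0$, the form $\langle X_\zeta u,u\rangle$ satisfies $\langle X_\zeta(u+w),u+w\rangle\le2\langle X_\zeta u,u\rangle+2\langle X_\zeta w,w\rangle$, so
$$\int\langle X_\zeta f,f\rangle\,dm\le2\int\langle X_\zeta a,a\rangle\,dm+2\int\langle X_\zeta g,g\rangle|z-1|^2dm\le2|a|^2+8\mu\|g\|^2 .$$
Thus (6) yields $2|a|^2+(8+c)\mu\|g\|^2+c\operatorname{Re}\langle pa,g\rangle\ge0$. Insert $g=-\frac{c}{2(8+c)\mu}\,pa$: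
$$2|a|^2-\frac{c^2}{4(8+c)\mu}\|pa\|^2\ge0,\qquad\text{so}\qquad \|pa\|^2\le\frac{8(8+c)\mu}{c^2}|a|^2\le\frac{16\mu}{c}|a|^2,$$
using $c\ge8$. Since $\zeta$ and $a$ were arbitrary, $\delta(Q)^2\le16\mu/c$.

**Step 4: $\mu$ bounds itself.** It remains to remove $\mu$. By (5), $\mu\le1+\|Q\|_\infty\le1+\sqrt{32\mu/c}\le1+\sqrt\mu$, because $c\ge32$. Hence $\sqrt\mu\le\frac{1+\sqrt5}2$ and $\mu\le\big(\frac{1+\sqrt5}2\big)^2<3$. Therefore $\delta(Q)^2\le48/c$. $\square$

## From the inequality to a lifting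

We recall two textbook facts. An *operator system* is a unital self-adjoint subspace $\mathcal S$ of some $\mathcal B(\mathcal K_0)$; matrices in $M_r(\mathcal S)$ act on $\mathbb C^r\otimes\mathcal K_0$, and a linear map $\varphi:\mathcal S\to\mathcal B(\mathcal H)$ is *completely positive* if, for every $r$, applying $\varphi$ entrywise (call this $\varphi_r$) sends positive matrices to positive matrices. Arveson's extension theorem: a completely positive map $\mathcal S\to\mathcal B(\mathcal H)$ extends to a completely positive map on $\mathcal B(\mathcal K_0)$. Stinespring's theorem: a unital completely positive map $\Phi:\mathcal B(\mathcal K_0)\to\mathcal B(\mathcal H)$ has the form $\Phi(Y)=P_{\mathcal H}\pi(Y)|_{\mathcal H}$ with $\pi$ a unital $*$-representation of $\mathcal B(\mathcal K_0)$ on some $\mathcal K\supset\mathcal H$.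

**Proposition 1.** If $\|Q(T)\|\le K\delta(Q)$ for all matrix polynomials with $Q(0)=0$, then $T$ has a $2$-isometric lifting $S$ with $\|S\|^2\le2+c$, where $c=\max(32,48K^2)$.

**Step 1: positivity transfers from $S_0$ to $T$.** We show that $\operatorname{Re}P(S_0)\ge0$ implies $\operatorname{Re}P(T)\ge0$ for every matrix polynomial $P=\sum_jA_jz^j$. Averaging $\operatorname{Re}P(\zeta S_c)\ge0$ over $\zeta\in\mathbb T$ leaves the constant term, so $\operatorname{Re}A_0\ge0$. Let $\varepsilon>0$, $R=\operatorname{Re}A_0+\varepsilon I$, and $\tilde P=R^{-1/2}(P+\varepsilon)R^{-1/2}$. Then $\operatorname{Re}\tilde P(S_0)\ge0$ and $\operatorname{Re}\tilde P(0)=I$. By Lemma 1, $\tilde Q=\tilde P-\tilde P(0)$ has $\delta(\tilde Q)\le\sqrt{48/c}$, so $\|\tilde Q(T)\|\le K\sqrt{48/c}\le1$. Hence $\operatorname{Re}\tilde P(T)=I+\operatorname{Re}\tilde Q(T)\ge0$; multiplying by $R^{1/2}$ on both sides, $\operatorname{Re}P(T)+\varepsilon I\ge0$. Let $\varepsilon\to0$.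

**Step 2: a completely positive map.** This packages Step 1 for Arveson's theorem. On the operator system $\mathcal S=\{p(S_0)+q(S_0)^*:\ p,q\in\mathbb C[z]\}$ put
$$\varphi\big(p(S_0)+q(S_0)^*\big)=p(T)+q(T)^* .$$
It is well defined: if $p(S_0)+q(S_0)^*=0$ with $p=\sum p_jz^j$, $q=\sum q_jz^j$, then $\sum_jp_j\zeta^jS_c^j+\sum_j\bar q_j\bar\zeta^jS_c^{*j}=0$ for all $\zeta$. Comparing Fourier coefficients in $\zeta$ and using $S_c^j\neq0$, we get $p_j=q_j=0$ for $j\ge1$ and $p_0+\bar q_0=0$, so $p(T)+q(T)^*=0$. Now let $Y=P(S_0)+R(S_0)^*\in M_r(\mathcal S)$ be positive, with $P,R\in M_r[z]$. Then $Y=\frac12(Y+Y^*)=\operatorname{Re}(P+R)(S_0)$, so $\varphi_r(Y)=\operatorname{Re}(P+R)(T)\ge0$ by Step 1. Thus $\varphi$ is unital and completely positive.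

**Step 3: a $2$-isometric dilation.** Extend $\varphi$ to $\mathcal B(\mathcal K_0)$ by Arveson and apply Stinespring: there are $\mathcal K\supset\mathcal H$ and a unital $*$-representation $\pi$ with $T^n=P_{\mathcal H}S_1^n|_{\mathcal H}$ for $n\ge0$, where $S_1=\pi(S_0)$. A $*$-representation preserves the identity $S^{*2}S^2-2S^*S+I=0$ and does not increase norms, so $S_1$ is a $2$-isometry with $\|S_1\|^2\le2+c$.

**Step 4: from dilation to lifting.** A lifting asks for more than $T^n=P_{\mathcal H}S_1^n|_{\mathcal H}$; we get it by shrinking the space. Let $\mathcal M=\overline{\operatorname{span}}\{S_1^nh:n\ge0,\ h\in\mathcal H\}\supset\mathcal H$ and $S=S_1|_{\mathcal M}$. The restriction of a $2$-isometry to an invariant subspace is a $2$-isometry, since $\|S^2x\|^2-2\|Sx\|^2+\|x\|^2=0$ still holds. Moreover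
$$P_{\mathcal H}S(S_1^nh)=P_{\mathcal H}S_1^{n+1}h=T^{n+1}h=T\,P_{\mathcal H}(S_1^nh),$$
and by linearity and continuity $P_{\mathcal H}S=TP_{\mathcal H}$ on $\mathcal M$. $\square$

## Dyadic blocks and Hankel matrices

To prove Theorem 1 we must now show, for $Q=\sum_{j\ge1}A_jz^j\in M_r[z]$,
$$\|Q(T)\|\le K\delta(Q),\qquad K=8\sum_{k\ge0}2^{-k/2}m_{2^{k+1}}^2 . \tag{7}$$

Suppose $\|T^n\|\le M$. The obvious estimate is $\|Q(T)\|\le M\sum_j\|A_j\|$, and one would hope for $\sum_j\|A_j\|\le C\delta(Q)$. That is false. Take the row polynomial $Q=\sum_{j=1}^d j^{-1}e_{1j}z^j\in M_d[z]$, with $e_{1j}$ the matrix units. The coefficient of $z^{m-1}$ in $Q^{[\zeta]}a$ is $e_1\sum_{j\ge m}\zeta^{j-m}a_j/j$, of modulus at most $\sum_{j\ge m}|a_j|/j$. The map $a\mapsto(\sum_{j\ge m}a_j/j)_m$ is the adjoint of the averaging map $b\mapsto(\frac1j\sum_{m\le j}b_m)_j$, which has norm at most $2$ on $\ell^2$ by Hardy's inequality. So $\delta(Q)\le2$, while $\sum_j\|A_j\|=\sum_{j\le d}1/j$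 is unbounded.

The loss is spread evenly: each block $N\le j<2N$ contributes at least $\frac12$ to $\sum1/j$. But the sup norm of that same block of $Q$ is $(\sum_{N\le j<2N}j^{-2})^{1/2}\le N^{-1/2}$, which decays geometrically in $k$ when $N=2^k$. So there are two things to do: show that in general the blocks of $Q$ have sup norm $O(2^{-k/2})\delta(Q)$, and show that a block can be evaluated at $T$ at a cost proportional to its sup norm and not to the sum of its coefficients.

For the first task a sharp cutoff would not do. The natural argument is Cauchy–Schwarz against a kernel $W$ in the weight $|\eta-1|^2$; for $W=\sum_{N\le j<2N}\eta^j$ one has $|\eta-1|^2|W|^2=|\eta^N-1|^2$, whose integral is $2$ for every $N$. Piecewise linear cutoffs gain the factor we need.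

**Step 1: the dyadic decomposition.** The aim is a partition of unity on the integers $j\ge1$ built from Fejér kernels. Let $\Lambda_n(x)=\max(0,1-|x|/n)$ and $F_n=\sum_j\Lambda_n(j)z^j$. For $N=2^k$, $k\ge0$, let $\tau_k$ be the continuous piecewise linear function with $\tau_k(N)=1$, zero outside $(N/2,2N)$, linear on $[N/2,N]$ and on $[N,2N]$. On $[2^k,2^{k+1}]$ only $\tau_k$ and $\tau_{k+1}$ are nonzero, one falling linearly from $1$ to $0$ and the other rising from $0$ to $1$; so $\sum_{k\ge0}\tau_k(j)=1$ for integers $j\ge1$.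

For $k\ge1$ we have $\tau_k(x)=\Lambda_N(x-N)-\frac12\Lambda_{N/2}(x-N/2)$. Indeed on $[0,N/2]$ both terms equal $x/N$; on $[N/2,N]$ the difference is $\frac xN-\frac12\big(2-\frac{2x}N\big)=\frac{2x}N-1$; on $[N,2N]$ the second term is zero and the first is $2-\frac xN$; elsewhere both vanish. For $k=0$, $\tau_0=\Lambda_1(\cdot-1)$ on the integers. So $W_k=\sum_j\tau_k(j)z^j$ is
$$W_k=z^NF_N-\tfrac12z^{N/2}F_{N/2}\quad(k\ge1),\qquad W_0=zF_1 .$$

**Step 2: the weighted size of $W_k$.** From $F_n(e^{i\theta})=\frac1n\frac{\sin^2(n\theta/2)}{\sin^2(\theta/2)}$, $|e^{i\theta}-1|^2=4\sin^2(\theta/2)$ and $\int F_n\,dm=1$,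
$$\int|\eta-1|^2F_n^2\,dm=\frac4{n^2}\int\frac{\sin^4(n\theta/2)}{\sin^2(\theta/2)}\,dm\le\frac4{n^2}\int\frac{\sin^2(n\theta/2)}{\sin^2(\theta/2)}\,dm=\frac4n .$$
Hence for $k\ge1$, by the triangle inequality,
$$\Big(\int|\eta-1|^2|W_k|^2dm\Big)^{1/2}\le\frac2{\sqrt N}+\frac12\cdot\frac2{\sqrt{N/2}}=(2+\sqrt2)N^{-1/2}\le4\cdot2^{-k/2},$$
and for $k=0$ the left side is $\sqrt2\le4$.

**Step 3: the blocks are small.** Put $Q_k=\sum_j\tau_k(j)A_jz^j$, so that $Q=\sum_kQ_k$, a finite sum. Since $\int W_k\,dm=\tau_k(0)=0$,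
$$Q_k(\zeta)a=\int Q(\zeta\eta)a\,W_k(\bar\eta)\,dm(\eta)=\int\big(Q(\zeta\eta)-Q(\zeta)\big)a\,W_k(\bar\eta)\,dm(\eta).$$
Dividing and multiplying by $|\eta-1|$, Cauchy–Schwarz with (3) and Step 2 gives
$$\|Q_k\|_\infty\le4\cdot2^{-k/2}\,\delta(Q). \tag{8}$$

**Step 4: a norm bound for Hankel matrices.** We need it here and again in the last section. Let $R=\sum_jR_jz^j$ be a trigonometric polynomial with matrix coefficients, and let $I,J$ be finite sets of integers. Then
$$\big\|(R_{i+l})_{l\in J,\,i\in I}\big\|\le\|R\|_\infty , \tag{9}$$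
and the same holds for $(R_{i+l}\otimes I_{\mathcal H})$. For given vectors $u_i$, the coefficient of $z^l$ in $R\cdot\sum_{i\in I}z^{-i}u_i$ is $\sum_iR_{i+l}u_i$. So the matrix is a compression of multiplication by $R$ on $L^2$, from $\operatorname{span}\{z^{-i}:i\in I\}$ to $\operatorname{span}\{z^l:l\in J\}$.

**Step 5: evaluate a block at $T$.** The purpose is to pay only $\|Q_k\|_\infty$. Write $R=Q_k=\sum_jR_jz^j$, so $R_j=0$ unless $N/2<j<2N$. Let $n=N/2$ if $k\ge1$ and $n=1$ if $k=0$. For each $j$ with $R_j\ne0$ there are exactly $n$ pairs $(i,l)$ with $0\le i<n$, $0\le l<2N$, $i+l=j$: for $k\ge1$, every $i\in\{0,\dots,n-1\}$ gives $l=j-i$ with $0<j-n+1\le l\le j<2N$; for $k=0$ only $j=1$ occurs, with $(i,l)=(0,1)$. Writing each $T^j$ as $T^lT^i$ in these $n$ ways and averaging,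
$$R(T)=\frac1n\sum_{i<n}\ \sum_{l<2N}(I\otimes T^l)(R_{i+l}\otimes I)(I\otimes T^i).$$
This is $\frac1n$ times a product of three operators: the row $(I\otimes T^l)_{l<2N}$, of norm at most $(2N)^{1/2}m_{2N}$; the block Hankel matrix $(R_{i+l}\otimes I)$, of norm at most $\|R\|_\infty$ by (9); and the column $(I\otimes T^i)_{i<n}$, of norm at most $n^{1/2}m_{2N}$. Since $2N/n\le4$,
$$\|Q_k(T)\|\le\Big(\frac{2N}{n}\Big)^{1/2}m_{2N}^2\|Q_k\|_\infty\le2\,m_{2^{k+1}}^2\,\|Q_k\|_\infty . \tag{10}$$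

**Step 6: sum, and collect constants.** Adding (10) over $k$ and using (8) gives (7). Since $\sum_{k\ge0}2^{-k/2}m_{2^{k+1}}^2=\sqrt2\sum_{k\ge1}2^{-k/2}m_{2^k}^2$, the constant $K$ is finite exactly when the series of Theorem 1 converges, and then Proposition 1 provides the lifting. If $\|T^n\|\le M$ for all $n$, then $M\ge\|T^0\|=1$ and $K\le8M^2/(1-2^{-1/2})<28M^2$. Apply Proposition 1 with $28M^2$ in place of $K$: then $c=\max(32,48\cdot28^2M^4)=48\cdot28^2M^4$ and $\|S\|^2\le2+48\cdot28^2M^4$. If $\|T^n\|=O(n^\alpha)$ with $\alpha<1/4$, we may assume $0\le\alpha<1/4$; then $m_{2^k}^2=O(2^{2\alpha k})$ and $\sum_k2^{-k/2}2^{2\alpha k}<\infty$. This proves Theorem 1. $\blacksquare$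

The exponent $1/4$ can be read off: $T$ enters (10) twice, through the row and through the column, so the block with $N=2^k$ costs $N^{2\alpha}$ against a gain of $N^{-1/2}$.

## Every 2-isometry obeys the inequality

For the converse in Theorem 2 we bound $\|Q(S)\|$ for an arbitrary $2$-isometry. The plan is to find in $S$ the structure of the model: a unitary part, and a part on which vectors are described by an $f$ and a $g$. The splitting is a case of Shimorin's Wold-type decomposition (S. Shimorin, J. reine angew. Math. 531 (2001), 147–189), valid for all operators with $\|S^2x\|^2+\|x\|^2\le2\|Sx\|^2$. For $2$-isometries it can be proved as follows.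

**Lemma 2.** Let $S\in\mathcal B(\mathcal K)$ be a $2$-isometry, $E=\ker S^*$, $\mathcal K_a=\bigvee_{n\ge0}S^nE$ and $\mathcal K_u=\mathcal K\ominus\mathcal K_a$. Both subspaces reduce $S$, and $S|_{\mathcal K_u}$ is unitary.

**Step 1: the operator $S'$.** We introduce a contraction $S'$ that runs $S^*$ backwards. By (2), $S^*S=I+\Delta\ge I$; put $A=(S^*S)^{-1}\le I$ and $S'=SA$. Then $S^*S'=I$, and $S'^*S'=A\le I$, so $S'$ is a contraction. The range of $S$ is closed, and $I-S'S^*=I-S(S^*S)^{-1}S^*$ is the projection $P_E$ onto $(\operatorname{ran}S)^\perp=E$.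

**Step 2: $\mathcal K_u=\bigcap_nS'^n\mathcal K$.** This describes $\mathcal K_u$ by backward orbits. A vector $x$ lies in $\mathcal K_u$ iff $P_ES^{*n}x=0$ for all $n\ge0$, that is, iff $S^{*n}x=S'S^{*(n+1)}x$ for all $n$. Iterating, this gives $x=S'^nS^{*n}x\in S'^n\mathcal K$ for all $n$. Conversely, if $x=S'^{n+1}y$, then $S^*S'=I$ gives $S^{*n}x=S'y$ and $S^{*(n+1)}x=y$, so $S^{*n}x=S'S^{*(n+1)}x$. Hence for $x\in\mathcal K_u$ the vectors $x_n=S^{*n}x$ satisfy $x_n=S'x_{n+1}$.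

**Step 3: $\|x_n\|$ is constant.** We show that it is nondecreasing, log-convex and of slow growth. It is nondecreasing because $S'$ is a contraction. For the convexity, compute
$$S'^*A^{-1}S'=AS^{*2}S^2A=A(2A^{-1}-I)A=2A-A^2 .$$
As $A^{-1}+A-2I=(A^{-1/2}-A^{1/2})^2\ge0$, we have $A^{-1}\ge2I-A$. Hence $2S'^*S'-S'^*AS'\le2A-A^2$. Since $S'^*S'=A$ and $S'^*AS'=S'^{*2}S'^2$, this says $S'^{*2}S'^2\ge A^2$. So for $n\ge1$
$$\|x_n\|^2=\langle Ax_{n+1},x_{n+1}\rangle\le\|Ax_{n+1}\|\,\|x_{n+1}\|\le\|S'^2x_{n+1}\|\,\|x_{n+1}\|=\|x_{n-1}\|\,\|x_{n+1}\| .$$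
If $x\ne0$ then all $x_n\ne0$ (as $x=S'^nx_n$), and $t_n=\log\|x_n\|$ is a convex sequence. Since $\|x_n\|\le\|S^n\|\|x\|\le(1+n\|\Delta\|)^{1/2}\|x\|$, it is bounded above by a sequence that is $o(n)$, so its nondecreasing increments are all $\le0$. They are also $\ge0$. So $\|x_n\|=\|x\|$ for all $n$.

**Step 4: $S$ is unitary on $\mathcal K_u$.** By Step 2, $\mathcal K_u$ is invariant under $S'$; it is invariant under $S^*$ because $x_1=S'^nx_{n+1}$ for all $n$. On $\mathcal K_u$ we have $S^*S'=I$ and $S'S^*=I$, and $S^*$ is isometric by Step 3. So $S^*|_{\mathcal K_u}$ is a unitary of $\mathcal K_u$ with inverse $S'|_{\mathcal K_u}$. For $x\in\mathcal K_u$, then, $\langle Ax,x\rangle=\|S'x\|^2=\|x\|^2$, and with $0\le A\le I$ this forces $Ax=x$. Hence $S'x=SAx=Sx$: the space $\mathcal K_u$ is invariant under $S$ and $S^*$, and $S|_{\mathcal K_u}$ is unitary. $\square$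

**Lemma 3.** If $S$ is a $2$-isometry and $\Delta=S^*S-I$, then $\|Q(S)\|\le\|Q\|_\infty+\|\Delta\|^{1/2}\delta(Q)$ for every matrix polynomial $Q=\sum_jA_jz^j$.

**Step 1: the unitary part.** By Lemma 2, $Q(S)$ is the direct sum of its parts on $\mathbb C^r\otimes\mathcal K_u$ and $\mathbb C^r\otimes\mathcal K_a$, so each can be treated alone. For a unitary $V$, $h\mapsto h(V)$ is a $*$-homomorphism of $C(\mathbb T)$, which induces one of $M_r(C(\mathbb T))$; it is contractive and preserves positivity. So on $\mathcal K_u$ the norm is at most $\|Q\|_\infty$. From now on $\mathcal K=\mathcal K_a$.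

**Step 2: coordinates on $\mathcal K_a$.** We look for the analogues of $f$ and $g$. Let $D=\Delta^{1/2}$. Since $\|DSx\|^2=\langle S^*\Delta Sx,x\rangle=\|Dx\|^2$, the map $Dx\mapsto DSx$ is a well-defined isometry of $\overline{\operatorname{ran}}\,D$ into itself. Extend it to a unitary $U$ on a larger space; then $DS^n=U^nD$. We write $S,D,U$ also for $I\otimes S$, $I\otimes D$, $I\otimes U$; these commute with the matrices $A_j$. Let $x=\sum_nS^ne_n$ be a finite sum with $e_n\in\mathbb C^r\otimes\ker S^*$; such $x$ are dense. For $n\ge m$, by (2),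
$$\langle S^ne_n,S^me_m\rangle=\langle S^{n-m}e_n,e_m\rangle+m\langle\Delta S^{n-m}e_n,e_m\rangle=\delta_{nm}\langle e_n,e_m\rangle+m\langle U^nDe_n,U^mDe_m\rangle ,$$
where $\delta_{nm}$ is the Kronecker symbol: the first term vanishes for $n>m$ because $S^*e_m=0$, and $DS^{n-m}=U^{n-m}D$. By symmetry the formula holds for all $n,m$ with $\min(n,m)$ in place of $m$. Put
$$f=\sum_nz^ne_n,\quad G=\sum_nz^nDe_n,\quad N_m(G)=\sum_{n\ge m}U^{n-m}G_n,\quad q_G=\sum_{m\ge1}N_m(G)z^{m-1},$$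
where $G_n=De_n$. Since $\min(n,n')=\sum_{m\ge1}1_{n\ge m}1_{n'\ge m}$ and $\|\sum_{n\ge m}U^nDe_n\|=\|U^mN_m(G)\|=\|N_m(G)\|$,
$$\|x\|^2=\|f\|_{H^2}^2+\|q_G\|_{H^2}^2,\qquad N_0(G)=\sum_nU^nDe_n=Dx . \tag{11}$$
So $q_G$ is the analogue of $g$ and $N_0(G)$ that of $a$. Indeed $N_m=G_m+UN_{m+1}$ gives
$$G=\sum_{m\ge0}z^m(N_m-UN_{m+1})=N_0(G)+(z-U)q_G . \tag{12}$$
A decomposition of a polynomial as (constant vector) $+\,(z-U)\,$(polynomial) is unique: in $b+(z-U)q=0$ with $q$ of degree $d$ and leading coefficient $q_d\ne0$, the coefficient of $z^{d+1}$ would be $q_d=0$. So $q=0$ and then $b=0$.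

**Step 3: how $Q(S)$ acts in these coordinates.** Since $Q(S)x=\sum_mS^m\big(\sum_{j+n=m}A_je_n\big)$, the vector $Q(S)x$ corresponds to $Qf$ and $QG$. By (12), $QG=Q\,N_0(G)+(z-U)Qq_G$, and as in (1)
$$Q\,N_0(G)=Q(U)N_0(G)+(z-U)Q^{[U]}N_0(G),\qquad Q^{[U]}=\sum_{m\ge1}\Big(\sum_{j\ge m}A_jU^{j-m}\Big)z^{m-1}.$$
By uniqueness,
$$q_{QG}=Qq_G+Q^{[U]}N_0(G). \tag{13}$$

**Step 4: estimate.** We bound the new term first. Put $\Gamma(\zeta)=\sum_{m\ge1}\big(\sum_{j\ge m}\zeta^{j-m}A_j\big)^*\big(\sum_{j\ge m}\zeta^{j-m}A_j\big)$. Then $\langle\Gamma(\zeta)a,a\rangle=\|Q^{[\zeta]}a\|^2$, so $\Gamma(\zeta)\le\delta(Q)^2I$ on $\mathbb T$. By the functional calculus for the unitary $U$ described in Step 1, $\Gamma(U)\le\delta(Q)^2I$, and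
$$\|Q^{[U]}N_0(G)\|_{H^2}^2=\langle\Gamma(U)N_0(G),N_0(G)\rangle\le\delta(Q)^2\|Dx\|^2\le\delta(Q)^2\|\Delta\|\,\|x\|^2 .$$
Apply (11) to $Q(S)x$, then (13) and Minkowski's inequality:
$$\|Q(S)x\|=\big(\|Qf\|^2+\|q_{QG}\|^2\big)^{1/2}\le\big(\|Qf\|^2+\|Qq_G\|^2\big)^{1/2}+\|Q^{[U]}N_0(G)\|\le\big(\|Q\|_\infty+\|\Delta\|^{1/2}\delta(Q)\big)\|x\| . \qquad\square$$

**Proof of Theorem 2.** Sufficiency and the norm bound are Proposition 1. Conversely, let $S$ be a $2$-isometric lifting of $T$. Then $T^nP_{\mathcal H}=P_{\mathcal H}S^n$ gives $Q(T)(I\otimes P_{\mathcal H})=(I\otimes P_{\mathcal H})Q(S)$, so $\|Q(T)\|\le\|Q(S)\|$. If $Q(0)=0$, Lemma 3 and (5) yield $\|Q(T)\|\le(\sqrt2+\|\Delta\|^{1/2})\,\delta(Q)$. For similarity, let $L$ be bounded and invertible. Then $Q(L^{-1}TL)=(I\otimes L^{-1})Q(T)(I\otimes L)$, so passing from $T$ to $L^{-1}TL$ only multiplies $K$ by $\|L\|\|L^{-1}\|$. $\blacksquare$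

## An operator with growth $n^{1/4}$ and no lifting

To contradict the inequality of Theorem 2 we want polynomials $P_k$, one for each dyadic block, with the row $(P_1,\dots,P_J)$ of bounded $\delta$, and an operator $T$ for which all $P_k(T)$ reach a common functional with size $1$ from orthonormal starting vectors. Blocks with random-looking signs have the smallest $\delta$ for their size, so we use explicit ones.

**Step 1: Rudin–Shapiro signs.** We need signs all of whose interval sums are as small as $|I|^{1/2}$. Let $p_0=r_0=1$, $p_{s+1}=p_s+z^{2^s}r_s$, $r_{s+1}=p_s-z^{2^s}r_s$. By the parallelogram law $|p_{s+1}|^2+|r_{s+1}|^2=2(|p_s|^2+|r_s|^2)$, so $|p_s|^2+|r_s|^2=2^{s+1}$ on $\mathbb T$. Each $p_s$ and $r_s$ has $2^s$ coefficients $\pm1$, and $p_{s+1}$ begins with $p_s$; so the $p_s$ are prefixes of one series $\sum_j\varepsilon_jz^j$ with $\varepsilon_j=\pm1$. By induction on $t\ge s$, both $p_t$ and $r_t$ are concatenations of blocks $\pm p_s,\pm r_s$.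 So on each dyadic interval $[m2^s,(m+1)2^s)$ the signs are, up to a global sign, the coefficients of $p_s$ or of $r_s$, and the corresponding piece of the series has modulus at most $2^{(s+1)/2}$ on $\mathbb T$.

An interval $I$ of $L$ nonnegative integers is the disjoint union of the maximal dyadic intervals it contains. At most two of them have a given size $2^s$: if there were three, both neighbours of size $2^s$ of the middle one would lie in $I$, hence so would its dyadic parent, against maximality. Therefore, with $C_0=10$,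
$$\Big|\sum_{j\in I}\varepsilon_jz^j\Big|\le2\sum_{2^s\le L}2^{(s+1)/2}\le\frac{2\sqrt2}{1-2^{-1/2}}L^{1/2}\le C_0|I|^{1/2}\qquad(|z|=1). \tag{14}$$

For $k\ge1$ put $\psi_k(j)=\varepsilon_j$ if $2^k\le j<2^{k+1}$ and $\psi_k(j)=0$ otherwise. For finite intervals $I,J$ of nonnegative integers and $n\ge0$,
$$\big\|(\psi_k(i+l+n))_{l\in J,\,i\in I}\big\|\le C_0(|I|+|J|)^{1/2} . \tag{15}$$
Indeed the numbers $i+l+n$ fill an interval of length less than $|I|+|J|$. On it $\psi_k$ agrees with $\varepsilon$ on a subinterval and is zero elsewhere. So (9), applied to the symbol $\sum\psi_k(j)z^{j-n}$ with $j$ in that interval, together with (14), gives (15).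

**Step 2: the space and the operator.** On finitely supported families $v=(v_i^k)_{k\ge1,\,i\ge0}$ put
$$\beta_l^k(v)=\sum_i\psi_k(i+l)v_i^k,\qquad\tilde\beta_l=\sum_{k:\,2^k>l}\beta_l^k,$$
$$|v|^2=A(v)+B(v),\qquad A(v)=\sum_{k,i}(i+1)^{1/2}|v_i^k|^2,\qquad B(v)=\sum_{l\ge0}(l+1)^{-1/2}|\tilde\beta_l(v)|^2 .$$
Since $\beta^k_l=0$ for $l\ge2^{k+1}$, $B(v)$ is a finite sum. Let $\delta_i^k$ be the unit families, let $T\delta_i^k=\delta_{i+1}^k$, and let $\mathcal H$ be the completion in this Hilbert norm.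

The two weights are the row and the column of Step 5 of the previous proof: $A$ lets $T^n$ grow like $n^{1/4}$ on vectors, and $B$ does so on functionals. The cutoff $2^k>l$ is there to keep the $\delta_0^k$ of norm one. Without it $B(\delta_0^k)$ would be $\sum_{2^k\le l<2^{k+1}}(l+1)^{-1/2}\ge2^{(k-1)/2}$. The cutoff is not compatible with the shift, and the error it makes is what (15) controls.

**Step 3: reduce the growth of $T^n$ to a matrix norm.** Let $n\ge1$. Since $i+n+1\le(i+1)(n+1)$, we have $A(T^nv)\le(n+1)^{1/2}A(v)$. Clearly $\beta_l^k(T^nv)=\beta_{l+n}^k(v)$, so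
$$\tilde\beta_l(T^nv)=\tilde\beta_{l+n}(v)+\rho_l,\qquad\rho_l=\sum_{k:\,l<2^k\le l+n}\beta_{l+n}^k(v).$$
Because $(l+1)^{-1/2}\le(n+1)^{1/2}(l+n+1)^{-1/2}$, we get $\sum_l(l+1)^{-1/2}|\tilde\beta_{l+n}(v)|^2\le(n+1)^{1/2}B(v)$. As $\beta_{l+n}^k=0$ if $l+n\ge2^{k+1}$, at most one $k$ contributes to $\rho_l$, the one with $2^k\le l+n<2^{k+1}$. So
$$\sum_l(l+1)^{-1/2}|\rho_l|^2=\sum_k\sum_{l\in L_k}(l+1)^{-1/2}|\beta_{l+n}^k(v)|^2,\qquad L_k=\{l\ge0:\ l<2^k\le l+n<2^{k+1}\},$$
and $L_k$ is an interval. Let $N=2^k$. For $l\in L_k$ only $i<N$ matter in $\beta^k_{l+n}$, since $\psi_k(i+l+n)\neq0$ needs $i+l+n<2N$ while $l+n\ge N$. Writing $v_i^k=(i+1)^{-1/4}w_i$, we see that the inner sum is at most $\|E\|^2A(v^k)$, where $v^k$ is the $k$-th component of $v$ and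
$$E_{l,i}=(l+1)^{-1/4}\,\psi_k(i+l+n)\,(i+1)^{-1/4},\qquad l\in L_k,\ 0\le i<N .$$

**Step 4: $\|E\|\le Cn^{1/4}$ with $C$ absolute.** If $n\ge2N$, then $L_k$ is empty and $E=0$. Let $\kappa=(1-2^{-1/4})^{-1}$, so that $\sum_{s\le k}2^{s/4}\le\kappa N^{1/4}$ and $\sum_{s\ge0}2^{-s/4}\le\kappa$.

Suppose first $N/2\le n<2N$. Split into blocks $i+1\in[2^s,2^{s+1})$, $l+1\in[2^t,2^{t+1})$ with $0\le s,t\le k$, which suffices as $i+1,l+1\le N$. On a block the weights are at most $2^{-s/4}$ and $2^{-t/4}$, so by (15) its norm is at most $2^{-s/4-t/4}C_0(2^{s/2}+2^{t/2})=C_0(2^{s/4}2^{-t/4}+2^{t/4}2^{-s/4})$. Summing over $s,t$, $\|E\|\le2C_0\kappa^2N^{1/4}\le2C_0\kappa^2(2n)^{1/4}$.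

Now let $1\le n<N/2$. Then $L_k\subset[N-n,N-1]$, so $|L_k|\le n$ and $(l+1)^{-1/4}\le(N/2)^{-1/4}$ on $L_k$. Splitting only in $i$, (15) gives
$$\|E\|\le(N/2)^{-1/4}\sum_{s\le k}2^{-s/4}C_0\big(2^{s/2}+n^{1/2}\big)\le2^{1/4}C_0\kappa\big(1+n^{1/2}N^{-1/4}\big)\le2^{1/4}C_0\kappa\,(1+n^{1/4}),$$
since $N>n$. As $n\ge1$, both cases give $\|E\|\le Cn^{1/4}$.

**Step 5: conclusion on growth.** Combining, $B(T^nv)\le2(n+1)^{1/2}B(v)+2C^2n^{1/2}A(v)$, so $|T^nv|\le C'(n+1)^{1/4}|v|$ with $C'$ absolute. Hence $T$ extends to a bounded operator on $\mathcal H$ with $\|T^n\|\le C'(n+1)^{1/4}$ for all $n\ge0$.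

**Step 6: the test polynomials are large at $T$.** For $l<2^k$ we have $\beta_l^k(\delta_0^k)=\psi_k(l)=0$, so $\tilde\beta_l(\delta_0^k)=0$ for all $l$. Thus $B$ does not see the $\delta_0^k$, and they are orthonormal in $\mathcal H$. Also $|\tilde\beta_0(v)|\le B(v)^{1/2}\le|v|$. Let $P_k=2^{-k}\sum_{2^k\le j<2^{k+1}}\varepsilon_jz^j$. Then $P_k(T)\delta_0^k=2^{-k}\sum\varepsilon_j\delta_j^k$, and
$$\tilde\beta_0\big(P_k(T)\delta_0^k\big)=2^{-k}\sum_{2^k\le j<2^{k+1}}\varepsilon_j\psi_k(j)=1 .$$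
Let $P=\sum_{k=1}^Je_{1k}\otimes P_k\in M_J[z]$, so $P(0)=0$. Applying $P(T)$ to the unit vector $J^{-1/2}\sum_{k=1}^Je_k\otimes\delta_0^k$,
$$\|P(T)\|\ge J^{-1/2}\Big|\sum_{k=1}^JP_k(T)\delta_0^k\Big|\ge J^{-1/2}\Big|\tilde\beta_0\Big(\sum_{k=1}^JP_k(T)\delta_0^k\Big)\Big|=J^{1/2}.$$

**Step 7: the test polynomials have bounded $\delta$.** Let $c_m^k$ be the coefficient of $z^{m-1}$ in $P_k^{[\zeta]}$, that is, $c_m^k=2^{-k}\sum\varepsilon_j\zeta^{j-m}$ over $2^k\le j<2^{k+1}$, $j\ge m$. By (14), $|c_m^k|\le C_02^{-k/2}$ for $1\le m<2^{k+1}$, and $c_m^k=0$ for larger $m$. For $a\in\mathbb C^J$,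
$$\|P^{[\zeta]}a\|^2=\sum_m\Big|\sum_ka_kc_m^k\Big|^2\le\sum_{k,k'}|a_k||a_{k'}|\,2^{\min(k,k')+1}C_0^2\,2^{-(k+k')/2}=2C_0^2\sum_{k,k'}|a_k||a_{k'}|\,2^{-|k-k'|/2},$$
because $\min(k,k')-\frac{k+k'}2=-\frac{|k-k'|}2$. Each row sum $\sum_{k'}2^{-|k-k'|/2}$ is at most $1+\frac{2}{\sqrt2-1}=3+2\sqrt2$, so by $|a_k||a_{k'}|\le\frac12(|a_k|^2+|a_{k'}|^2)$ the right side is at most $C_1|a|^2$ with $C_1=2C_0^2(3+2\sqrt2)$. Hence $\delta(P)\le C_1^{1/2}$, independently of $J$.

**Step 8: no lifting.** If $T$ had a $2$-isometric lifting, Theorem 2 would give a constant $K$ with $J^{1/2}\le\|P(T)\|\le K\delta(P)\le KC_1^{1/2}$ for all $J$, which is absurd. This proves the first assertion of Theorem 3. For every $\alpha\ge1/4$ this $T$ has $\|T^n\|=O(n^\alpha)$ and no $2$-isometric lifting, while Theorem 1 covers $\alpha<1/4$. Finally $\|T^n\|^2\le C'^2(n+1)^{1/2}\le C'^2(n+1)$, so the condition $\sup_n\|T^n\|^2/(n+1)<\infty$ holds for $T$ and is therefore not sufficient.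 $\blacksquare$
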